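\title{Abstract automorphisms of Iwasawa $N$-groups}

\begin{abstract}
Let $G=KAN$ be an Iwasawa decomposition of a connected real simple Lie group. We prove that every abstract group automorphism of $N$ is the composition of a central automorphism, a continuous automorphism and a field automorphism, the last being needed only when $G$ has a complex Lie algebra. The same holds for the unipotent radical of every proper parabolic subgroup of $G$. The proof is uniform in the type of $G$: the field of scalars is recovered from the bracket of the Lie algebra of $N$ as a ring of pairs of additive maps, and this ring is computed by a highest weight argument. We also determine the structure of the abstract automorphism group, and we show that two non-abelian groups of this kind that are isomorphic as abstract groups are isomorphic as Lie groups.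
\end{abstract}

\section{Introduction}\label{sec:intro}

How much of a Lie group is remembered by its multiplication alone? An \emph{abstract automorphism} of a Lie group $N$ is a bijective group homomorphism $N\to N$ that is not assumed to be continuous. We ask how far such a map can be from a continuous one when $N$ is nilpotent.

Let $N$ be a simply connected nilpotent Lie group with Lie algebra $\mathfrak n$. Then $\exp\colon\mathfrak n\to N$ is a diffeomorphism, and the product is given by the Baker--Campbell--Hausdorff (BCH) formula
\[
\exp x\,\exp y=\exp\bigl(x+y+\tfrac12[x,y]+\tfrac1{12}[x,[x,y]]+\tfrac1{12}[y,[y,x]]+\cdots\bigr),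
\]
a finite sum of iterated brackets with rational coefficients. The real numbers do not appear in this formula, and this leaves room for two kinds of discontinuous automorphisms.

The first kind comes from the center $Z(N)$. An abstract automorphism $\mu$ is \emph{central} if $\mu(g)g^{-1}\in Z(N)$ for all $g\in N$. If $N=\mathbb R^n$, the abstract automorphisms are the $\mathbb Q$-linear bijections, and all of them are central. If $N$ is the Heisenberg group, with Lie algebra spanned by $X,Y,Z$ and $[X,Y]=Z$, every additive map $\tau\colon\mathbb R^2\to\mathbb R$ gives the central automorphism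
\[
\exp(xX+yY+zZ)\longmapsto\exp\bigl(xX+yY+(z+\tau(x,y))Z\bigr),
\]
which is discontinuous unless $\tau$ is $\mathbb R$-linear.

The second kind comes from the field $\mathbb C$. A \emph{rational complex structure} on $N$ is a structure of complex Lie group on the real Lie group $N$ whose complex Lie algebra $\mathfrak n$ has a $\mathbb C$-basis $X_1,\dots,X_m$ with $[X_i,X_j]=\sum_k c_{ij}^kX_k$ and all $c_{ij}^k\in\mathbb Q$. For an automorphism $\varphi$ of the field $\mathbb C$ put
\[
\overline\varphi\Bigl(\exp\sum_i z_iX_i\Bigr)=\exp\sum_i\varphi(z_i)X_i .
\]
Since the $c_{ij}^k$ and the BCH coefficients are rational, $\overline\varphi$ is an abstract automorphism of $N$, called a \emph{field automorphism}. If $N$ has no rational complex structure, the only field automorphism is, by convention, the identity. For the upper unitriangular subgroup of $SL_n(\mathbb C)$ with the basis $E_{ij}$, $i<j$, of elementary matrices, $\overline\varphi$ is the entrywise map $(a_{ij})\mapsto(\varphi(a_{ij}))$; the same entrywise map on all of $SL_2(\mathbb C)$ is von Neumann's discontinuous automorphism. A continuous automorphism of the field $\mathbb C$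 fixes $\mathbb Q$, hence $\mathbb R$, so it is the identity or the complex conjugation $\kappa$; all the other automorphisms of $\mathbb C$ are discontinuous. The field $\mathbb R$ contributes nothing: an automorphism of $\mathbb R$ preserves squares, hence the order, and so it is the identity.

\begin{definition}\label{def:pac}
A simply connected nilpotent Lie group $N$ satisfies the \emph{partial automatic continuity} if every abstract automorphism $F$ of $N$ can be written as $F=\mu\circ\overline F\circ\overline\varphi$, where $\mu$ is a central automorphism, $\overline F$ is a Lie group (that is, continuous) automorphism, and $\overline\varphi$ is a field automorphism of $N$.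
\end{definition}

The definition says that the two constructions above are the only sources of discontinuity. This is not a formal property of nilpotent groups: Example~\ref{ex:fail} gives two groups, of dimensions $9$ and $6$, for which it fails.

Now let $G$ be a connected real simple Lie group. This means that its Lie algebra $\mathfrak g$ is simple (in particular non-abelian), and it includes the complex simple Lie groups regarded as real groups. We say that $\mathfrak g$ \emph{is complex} if it is the underlying real Lie algebra of a complex Lie algebra, and in that case we fix such a complex structure. In an Iwasawa decomposition $G=KAN$ the factor $N$ is a simply connected nilpotent Lie group, the \emph{Iwasawa $N$-group} of $G$; it is trivial when $G$ is compact. By results of Gibbs (1970), the Iwasawa $N$-groups of complex simple Lie groups, and of split and quasi-split real simple Lie groups, satisfy the partial automatic continuity. The following question is posed in \cite{Tatsuno}: \emph{does the Iwasawa $N$-group of every simple Lie group satisfy the partial automatic continuity?} The answer is yes.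

\begin{theorem}\label{thm:main}
Let $G$ be a connected real simple Lie group with Lie algebra $\mathfrak g$, and let $N=\exp\mathfrak n$ be its Iwasawa $N$-group or, more generally, the unipotent radical of a proper parabolic subgroup of $G$.
\begin{enumerate}
\item[(1)] If $N$ is abelian, every abstract automorphism of $N$ is central.
\item[(2)] If $N$ is non-abelian and $\mathfrak g$ is not complex, every abstract automorphism of $N$ has the form $F=\mu\circ\overline F$ with $\mu$ central and $\overline F$ a Lie group automorphism.
\item[(3)] If $N$ is non-abelian and $\mathfrak g$ is complex, every abstract automorphism of $N$ has the form $F=\mu\circ\overline F\circ\overline\varphi$ with $\mu$ central, $\overline F$ a holomorphic automorphism of $N$, and $\overline\varphi$ a field automorphism with respect to the natural complex structure and a Chevalley basis.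
\end{enumerate}
In particular, all Iwasawa $N$-groups satisfy the partial automatic continuity.
\end{theorem}

The proof makes no case distinction by type and does not use Gibbs' theorem. It goes through a statement of pure algebra. For a Lie algebra $\mathfrak u$ write $\mathfrak u'=[\mathfrak u,\mathfrak u]$ and let $Z(\mathfrak u)$ be the center.

\medskip
\noindent\textbf{Setting (S).} The field $k$ has characteristic $0$; $\mathfrak g$ is a finite-dimensional absolutely simple Lie algebra over $k$, that is, $\mathfrak g\otimes_k\bar k$ is simple; $H_0$ is a nonzero element of $\mathfrak g$ such that $\operatorname{ad}H_0$ is diagonalizable over $k$ with integer eigenvalues. Let $\mathfrak g_i$ be the eigenspace for the eigenvalue $i$ and let $\mathfrak u=\bigoplus_{i>0}\mathfrak g_i$, a nilpotent subalgebra because $[\mathfrak g_i,\mathfrak g_j]\subset\mathfrak g_{i+j}$. We assume that $\mathfrak u$ is non-abelian.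
\medskip

An \emph{isomorphism of Lie rings} is an additive bijection that preserves the bracket. If $\sigma\colon k_1\to k_2$ is a field isomorphism, an additive map $f$ from a $k_1$-vector space to a $k_2$-vector space is \emph{$\sigma$-semilinear} if $f(cx)=\sigma(c)f(x)$ for all $c\in k_1$ and all $x$.

\begin{theorem}\label{thm:semi}
Let $(k_1,\mathfrak u_1)$ and $(k_2,\mathfrak u_2)$ be as in Setting \textup{(S)}, and let $f\colon\mathfrak u_1\to\mathfrak u_2$ be an isomorphism of Lie rings. Then there are a field isomorphism $\sigma\colon k_1\to k_2$, a $\sigma$-semilinear isomorphism of Lie rings $f_0\colon\mathfrak u_1\to\mathfrak u_2$, and an additive map $\tau\colon\mathfrak u_1\to Z(\mathfrak u_2)$ with $\tau(\mathfrak u_1')=0$, such that $f=f_0+\tau$. The isomorphism $\sigma$ is the only one for which such $f_0$ and $\tau$ exist, and the maps induced by $f$ on $\mathfrak u_1/Z(\mathfrak u_1)$ and on $\mathfrak u_1'$ are $\sigma$-semilinear.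
\end{theorem}

Section~\ref{sec:rings} translates abstract isomorphisms of groups into isomorphisms of Lie rings. What must then be done is to recover the field $k$ from the Lie ring $\mathfrak u$. Section~\ref{sec:heis} does this by hand for the Heisenberg algebra. Section~\ref{sec:M} attaches to any non-abelian Lie algebra $L$ a commutative ring $M(L)\supset k$ that depends only on the Lie ring $L$, and Section~\ref{sec:comp}, the core of the paper, shows that $M(\mathfrak u)=k$. The two theorems follow in Sections~\ref{sec:semi} and~\ref{sec:real}. Section~\ref{sec:aut} describes the whole group of abstract automorphisms, shows which factors are needed, and proves that the non-abelian groups of Theorem~\ref{thm:main} are determined as Lie groups by their abstract group structure.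

\section{From groups to Lie rings}\label{sec:rings}

Let $\mathfrak n$ be a nilpotent Lie algebra over $\mathbb Q$, of any dimension. Its \emph{BCH group} $\exp\mathfrak n$ is the set of symbols $\exp x$, $x\in\mathfrak n$, with the product given by the BCH formula; $\log$ is the inverse of $\exp$. A simply connected nilpotent Lie group is the BCH group of its Lie algebra. An additive map between $\mathbb Q$-vector spaces is $\mathbb Q$-linear, so a homomorphism of Lie rings $\mathfrak n_1\to\mathfrak n_2$ induces a homomorphism of BCH groups; in particular, for an ideal $\mathfrak i$ of $\mathfrak n$ the quotient $\exp\mathfrak n/\exp\mathfrak i$ is the BCH group of $\mathfrak n/\mathfrak i$. Since $(\exp x)^n=\exp(nx)$, roots exist and are unique, and we write $(\exp x)^q=\exp(qx)$ for $q\in\mathbb Q$. We also use the standard identity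
\begin{equation}\label{eq:conj}
\exp a\,\exp b\,\exp(-a)=\exp\bigl(e^{\operatorname{ad}a}b\bigr).
\end{equation}

Let $\mathfrak n^1=\mathfrak n$, $\mathfrak n^{i+1}=[\mathfrak n,\mathfrak n^i]$ be the lower central series. The image of $\mathfrak n^i$ in $\mathfrak n/\mathfrak n^{i+1}$ is central, and for a central element $z$ the BCH product of $x$ and $z$ is $x+z$. This gives three rules, each read in the group $\exp(\mathfrak n/\mathfrak n^{i+1})$.
\begin{enumerate}
\item[(R1)] If $v_1,\dots,v_r\in\mathfrak n^i$, then $\exp v_1\cdots\exp v_r=\exp(v_1+\dots+v_r+w)$ with $w\in\mathfrak n^{i+1}$.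
\item[(R2)] If $w\in\mathfrak n^{i+1}$, then $\exp(v+w)\in\exp(v)\exp(\mathfrak n^{i+1})$.
\item[(R3)] If $i\ge2$, $a\in\mathfrak n$ and $b\in\mathfrak n^{i-1}$, the group commutator of $\exp a$ and $\exp b$ is $\exp([a,b]+w)$ with $w\in\mathfrak n^{i+1}$.
\end{enumerate}
For (R3), note that by \eqref{eq:conj} the commutator is $\exp(e^{\operatorname{ad}a}b)\exp(-b)$, and that modulo $\mathfrak n^{i+1}$ we have $e^{\operatorname{ad}a}b\equiv b+[a,b]$ with $[a,b]$ central.

\begin{lemma}\label{lem:malcev}
Let $\mathfrak n_1,\mathfrak n_2$ be nilpotent Lie algebras over $\mathbb Q$. A bijection $F\colon\exp\mathfrak n_1\to\exp\mathfrak n_2$ is an isomorphism of groups if and only if $f=\log\circ F\circ\exp$ is an isomorphism of Lie rings.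
\end{lemma}

\begin{proof}
We have seen that a Lie ring isomorphism induces a group isomorphism. For the converse we must show that the sum and the bracket can be expressed through the group law, and it suffices to do so in a universal case. Let $c$ bound the nilpotency classes of $\mathfrak n_1$ and $\mathfrak n_2$, and let $\mathcal F$ be the free nilpotent Lie algebra of class $c$ over $\mathbb Q$ on two generators $X,Y$.

\emph{Claim: a subgroup $\Gamma$ of $\exp\mathcal F$ that contains $\exp X$ and $\exp Y$ and is closed under rational powers is all of $\exp\mathcal F$.} We show $\exp\mathcal F^i\subset\Gamma$ by descending induction on $i$, starting from $\mathcal F^{c+1}=0$. Let $v\in\mathcal F^i$. Modulo $\mathcal F^{i+1}$ we have $v\equiv\sum_jq_jb_j$, where $q_j\in\mathbb Q$ and each $b_j$ has the form $[T_1,[T_2,\dots,[T_{i-1},T_i]\dots]]$ with $T_1,\dots,T_i\in\{X,Y\}$. The corresponding iterated group commutator $g_j$ of the elements $\exp T_1,\dots,\exp T_i$ lies in $\Gamma$, and repeated use of (R3) gives $g_j=\exp(b_j+w_j)$ with $w_j\in\mathcal F^{i+1}$. By (R1), the element $\prod_jg_j^{q_j}$ of $\Gamma$ equals $\exp(v+w)$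 with $w\in\mathcal F^{i+1}$. By (R2) and the induction hypothesis, $\exp v\in\Gamma$. This proves the claim.

Let $F$ be a group isomorphism and fix $x,y\in\mathfrak n_1$. Let $\pi_1\colon\mathcal F\to\mathfrak n_1$ and $\pi_2\colon\mathcal F\to\mathfrak n_2$ be the homomorphisms that send $(X,Y)$ to $(x,y)$ and to $(f(x),f(y))$, and denote the induced group homomorphisms by the same letters. The set $\Gamma$ of all $g\in\exp\mathcal F$ with $F(\pi_1(g))=\pi_2(g)$ is a subgroup containing $\exp X$ and $\exp Y$. If $g\in\Gamma$ and $h=g^{a/b}$, then $h^b=g^a\in\Gamma$, so $F(\pi_1(h))^b=\pi_2(h)^b$, and $h\in\Gamma$ by uniqueness of roots in $\exp\mathfrak n_2$. By the claim, $f\circ\pi_1=\pi_2$ on $\mathcal F$. Evaluating at $X+Y$ and at $[X,Y]$ gives $f(x+y)=f(x)+f(y)$ and $f([x,y])=[f(x),f(y)]$.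
\end{proof}

\begin{lemma}\label{lem:central}
Let $N=\exp\mathfrak n$ be a BCH group. Then $Z(N)=\exp Z(\mathfrak n)$ and $[N,N]=\exp\mathfrak n'$. Under Lemma~\ref{lem:malcev}, the central automorphisms of $N$ correspond to the bijective maps $1+\tau$, where $\tau\colon\mathfrak n\to Z(\mathfrak n)$ is additive and $\tau(\mathfrak n')=0$.
\end{lemma}

\begin{proof}
By \eqref{eq:conj}, $\exp a$ is central if and only if $e^{\operatorname{ad}a}=1$; as $\operatorname{ad}a$ is nilpotent, it is the logarithm of $e^{\operatorname{ad}a}$, so this means $\operatorname{ad}a=0$. The group $N/\exp\mathfrak n'$ is abelian, so $[N,N]\subset\exp\mathfrak n'$. Conversely $\exp\mathfrak n^i\subset[N,N]$ for $i\ge2$ by descending induction: an element $v\in\mathfrak n^i$ is a sum of brackets $[a_j,b_j]$ with $b_j\in\mathfrak n^{i-1}$, the product of the commutators of $\exp a_j$ and $\exp b_j$ is $\exp(v+w)$ with $w\in\mathfrak n^{i+1}$ by (R3) and (R1), and (R2) concludes.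

An automorphism $\mu$ is central if and only if, for each $x$, $\mu(\exp x)=\exp z\exp x=\exp(x+z)$ for some $z\in Z(\mathfrak n)$, that is, if and only if the corresponding Lie ring automorphism is $1+\tau$ with $\tau(\mathfrak n)\subset Z(\mathfrak n)$. For an additive map $\tau\colon\mathfrak n\to Z(\mathfrak n)$ we have $[x+\tau x,y+\tau y]=[x,y]$, so $1+\tau$ preserves brackets if and only if $\tau[x,y]=0$ for all $x,y$.
\end{proof}

When $N$ is a simply connected nilpotent Lie group, the remaining kinds of automorphisms translate as follows. Since $\exp$ is a homeomorphism and a continuous additive map of real vector spaces is $\mathbb R$-linear, $F$ is continuous if and only if $f$ is $\mathbb R$-linear. If $N$ is a complex Lie group, $F$ is holomorphic if and only if $f$ is $\mathbb C$-linear. The field automorphism $\overline\varphi$ corresponds to the $\varphi$-semilinear map $\sum z_iX_i\mapsto\sum\varphi(z_i)X_i$.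

\section{The Heisenberg algebra}\label{sec:heis}

The smallest case of Setting (S) is $\mathfrak g=\mathfrak{sl}_3(k)$, $H_0=\operatorname{diag}(1,0,-1)$, where $\mathfrak u$ is the algebra of strictly upper triangular matrices. Write it as
\[
\mathfrak u=k^2\oplus k,\qquad[(x,s),(y,s')]=(0,\det(x,y)),
\]
so that $Z(\mathfrak u)=\mathfrak u'=0\oplus k$. Let $f$ be a Lie ring automorphism of $\mathfrak u$. It is only known to be $\mathbb Q$-linear, and we want to compare $f(cx)$ with $f(x)$ for $c\in k$. The natural move is to conjugate the multiplication by $c$ by $f$ and to show that the result is again a scalar. On $\mathfrak u$ itself this is false: for $f=1+\tau$ central we have $f^{-1}=1-\tau$, and $fcf^{-1}$ sends $v$ to $cv+\tau(cv)-c\tau(v)$. The error term lies in the center and vanishes on $\mathfrak u'$, so it disappears if we look only at $\mathfrak u/Z(\mathfrak u)$ and at $\mathfrak u'$.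

So let $\bar f\colon k^2\to k^2$ and $f'\colon k\to k$ be the additive bijections induced by $f$ on $\mathfrak u/Z(\mathfrak u)$ and on $\mathfrak u'$. They satisfy $\det(\bar fx,\bar fy)=f'(\det(x,y))$. Fix $c\in k$ and put $A=\bar fc\bar f^{-1}$, $B=f'cf'^{-1}$. Transporting the identity $\det(cx,y)=c\det(x,y)$ by $f$ gives
\begin{equation}\label{eq:heis}
\det(Ax,y)=B(\det(x,y))\qquad(x,y\in k^2).
\end{equation}
We solve \eqref{eq:heis} for arbitrary additive maps $A,B$. Let $e_1,e_2$ be the standard basis and $b=B(1)$. Taking $x=e_1$, $y=se_2$ gives $B(s)=\det(Ae_1,se_2)=s\det(Ae_1,e_2)=sb$. Then $\det(Ax-bx,y)=0$ for all $y$, so $Ax=bx$. Thus $A$ and $B$ are both multiplication by one scalar $b=\sigma(c)$. Conjugation respects sums and products and is invertible, so $\sigma$ is an automorphism of the field $k$, and $\bar f(cx)=\sigma(c)\bar f(x)$, $f'(cs)=\sigma(c)f'(s)$. For $k=\mathbb R$ this says that $f$ is $\mathbb R$-linear modulo the center and on the derived algebra, so that the only room left for discontinuity is a map from $\mathfrak u/\mathfrak u'$ to the center.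

The solution of \eqref{eq:heis} used no division. It holds with $k$ replaced by any commutative ring $R$: the pairs $(A,B)$ are the multiplications by elements of $R$.

\section{The ring of scalars of a Lie ring}\label{sec:M}

We now consider the solutions of \eqref{eq:heis} for a general Lie algebra. Let $L$ be a finite-dimensional non-abelian Lie algebra over a field $k$ of characteristic $0$. Put $Z=Z(L)$, write $\bar x$ for the class of $x\in L$ in $L/Z$, and let
\[
\beta\colon L/Z\times L/Z\to L',\qquad\beta(\bar x,\bar y)=[x,y].
\]
The map $\beta$ is antisymmetric. It is \emph{nondegenerate}: if $\beta(\xi,\cdot)=0$, then $\xi=0$. Its values \emph{generate} $L'$ additively, because $c[x,y]=[cx,y]$.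

\begin{definition}
$M(L)$ is the set of pairs $(A,B)$, where $A$ is an additive endomorphism of $L/Z$ and $B$ is an additive endomorphism of $L'$, such that
\begin{equation}\label{eq:M}
\beta(A\xi,\eta)=B\beta(\xi,\eta)=\beta(\xi,A\eta)\qquad(\xi,\eta\in L/Z).
\end{equation}
\end{definition}

The second equality follows from the first by antisymmetry: $\beta(\xi,A\eta)=-\beta(A\eta,\xi)=-B\beta(\eta,\xi)=B\beta(\xi,\eta)$. The definition does not mention $k$: the set $M(L)$ depends only on the Lie ring $L$. The point of the next lemma is that $M(L)$ is nevertheless an object of finite-dimensional linear algebra over $k$.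

\begin{lemma}\label{lem:M}
\begin{enumerate}
\item[(a)] Under componentwise operations $M(L)$ is a commutative ring with $1$ that contains $k$ as the pairs $(c,c)$. For $(A,B)\in M(L)$ both $A$ and $B$ are $k$-linear, and if $A=0$ or $B=0$, then $(A,B)=0$.
\item[(b)] If $(A,B)\in M(L)$ and $w\in L'$, then $\overline{Bw}=A\bar w$.
\item[(c)] A Lie ring isomorphism $f\colon L_1\to L_2$ induces additive bijections $\bar f\colon L_1/Z(L_1)\to L_2/Z(L_2)$ and $f'\colon L_1'\to L_2'$, and a ring isomorphism
\[
f_*\colon M(L_1)\to M(L_2),\qquad f_*(A,B)=(\bar fA\bar f^{-1},f'Bf'^{-1}).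
\]
\item[(d)] For a field extension $K/k$ we have $M(L\otimes_kK)=M(L)\otimes_kK$.
\item[(e)] If $k=\mathbb R$ and $J$ is a complex structure on $L$ for which the bracket is complex bilinear, then $J$ induces an element of $M(L)$ with square $-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The condition \eqref{eq:M} is additive in $(A,B)$ and holds for scalars; the map $c\mapsto(c,c)$ is injective because $L'\ne0$. Let $(A_1,B_1),(A_2,B_2)\in M(L)$. We move $A_1$ out of $\beta(A_1A_2\xi,\eta)$ in two ways:
\begin{align*}
\beta(A_1A_2\xi,\eta)&=B_1\beta(A_2\xi,\eta)=B_1B_2\beta(\xi,\eta),\\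
\beta(A_1A_2\xi,\eta)&=\beta(A_2\xi,A_1\eta)=B_2\beta(\xi,A_1\eta)=B_2B_1\beta(\xi,\eta).
\end{align*}
The first line shows that $M(L)$ is closed under products. The two lines together give $B_1B_2=B_2B_1$ on generators of $L'$, hence on $L'$. Then $\beta((A_1A_2-A_2A_1)\xi,\eta)=(B_1B_2-B_2B_1)\beta(\xi,\eta)=0$, so $A_1A_2=A_2A_1$ by nondegeneracy. Elements of $M(L)$ commute with the scalars, so they are $k$-linear. If $B=0$, then $\beta(A\xi,\cdot)=0$ and $A=0$; if $A=0$, then $B$ kills the generators of $L'$.

(b) The maps $A$ and $B$ both see the image of $L'$ in $L/Z$, and we must show that they agree there; the Jacobi identity is what links them. For $u,v,y\in L$ put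
\[
E(u,v,y)=[B[u,v],y]-B[[u,v],y],
\]
which is antisymmetric in $u,v$. Let $a\in L$ be a lift of $A\bar u$, so that $[a,x]=B[u,x]$ for all $x\in L$. The Jacobi identity in the form $[[p,v],y]=[p,[v,y]]+[[p,y],v]$, applied with $p=a$ and with $p=u$, gives
\begin{align*}
[B[u,v],y]&=[[a,v],y]=B[u,[v,y]]+[B[u,y],v],\\
B[[u,v],y]&=B[u,[v,y]]+B[[u,y],v].
\end{align*}
Subtracting, $E(u,v,y)=E(u,y,v)$. Using this symmetry and the antisymmetry alternately,
\begin{align*}
E(u,v,y)&=E(u,y,v)=-E(y,u,v)=-E(y,v,u)\\
&=E(v,y,u)=E(v,u,y)=-E(u,v,y),
\end{align*}
so $E=0$ in characteristic $0$. By additivity $[Bw,y]=B[w,y]$ for all $w\in L'$ and $y\in L$, that is, $\beta(\overline{Bw},\bar y)=\beta(A\bar w,\bar y)$. Nondegeneracy gives (b).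

(c) The center and the additive span of the brackets are preserved by $f$, and $\beta_2(\bar f\xi,\bar f\eta)=f'\beta_1(\xi,\eta)$; so conjugation transports \eqref{eq:M} from $L_1$ to $L_2$.

(d) The center is the solution space of a linear system over $k$ and $L'$ is spanned by the brackets of basis vectors, so both commute with extension of scalars. By (a), applied to $L$ and to $L\otimes_kK$, the two rings consist of linear pairs, for which \eqref{eq:M} need only be imposed on basis vectors of $L/Z$. This is one homogeneous linear system with coefficients in $k$, solved over $k$ and over $K$.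

(e) From $[Jx,y]=J[x,y]$ we see that $J$ preserves $Z$ and $L'$ and that the induced pair satisfies \eqref{eq:M}.
\end{proof}

If $M(L)$ is larger than a field of definition, its ring automorphisms can produce new discontinuous automorphisms. The following examples show the two ways in which this happens: through idempotents and through nilpotent elements. For a commutative ring $R$ let $\mathfrak u(R)=R^2\oplus R$ be the Heisenberg algebra over $R$; a ring automorphism of $R$ acts on it coordinatewise by a Lie ring automorphism.

\begin{example}\label{ex:fail}
Suppose that $N=\exp L$ has no structure of complex Lie group and satisfies the partial automatic continuity. Then every abstract automorphism has the form $\mu\circ\overline F$, and $\mu$ is the identity on $[N,N]$ by Lemma~\ref{lem:central}; so every Lie ring automorphism of $L$ is continuous on $L'$. This fails in the following two cases.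
\begin{enumerate}
\item[(a)] $L=\mathfrak u(\mathbb R\times\mathbb C)=\mathfrak u(\mathbb R)\oplus\mathfrak u(\mathbb C)$, so that $N$ is the $N$-factor in an Iwasawa decomposition of the semisimple group $SL_3(\mathbb R)\times SL_3(\mathbb C)$. The real dimension $9$ is odd, so there is no complex structure. For $\varphi\in\operatorname{Aut}(\mathbb C)$ other than $\mathrm{id}$ and $\kappa$, the ring automorphism $\mathrm{id}\times\varphi$ is discontinuous on $L'=\mathbb R\times\mathbb C$. Hence ``simple'' cannot be replaced by ``semisimple'' in Theorem~\ref{thm:main}.
\item[(b)] $L=\mathfrak u(R)$ with $R=\mathbb R[t]/(t^2)$, of real dimension $6$. Here $Z(L)=L'=R$, and $M(L)=R$ by Section~\ref{sec:heis}. As $(a+bt)^2=a^2+2abt\neq-1$, there is no complex structure by Lemma~\ref{lem:M}(e). Let $d$ be a nonzero derivation of the field $\mathbb R$; it vanishes on $\mathbb Q$, so it is discontinuous. By the Leibniz rule $a+bt\mapsto a+(b+d(a))t$ is a ring automorphism of $R$, and it is discontinuous on $L'=R$.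
\end{enumerate}
\end{example}

\section{The computation of $M(\mathfrak u)$}\label{sec:comp}

\begin{proposition}\label{prop:key}
In Setting \textup{(S)} we have $Z(\mathfrak u)\subset\mathfrak u'$ and $M(\mathfrak u)=k\cdot1$.
\end{proposition}

Both statements can be checked after extension of scalars to $\bar k$: the center and the derived algebra commute with it, and by Lemma~\ref{lem:M}(d) so does $\dim M(\mathfrak u)$. Setting (S) is preserved precisely because $\mathfrak g$ is absolutely simple. The hypothesis is needed: for $\mathfrak{sl}_3(\mathbb C)$ regarded as a Lie algebra over $k=\mathbb R$, Section~\ref{sec:heis} gives $M(\mathfrak u)=\mathbb C\ne k$.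

Extension of scalars removes the differences between the forms of $\mathfrak g$, at a price. Take for $\mathfrak g$ the real Lie algebra $\mathfrak{sl}_3(\mathbb H)$ of quaternionic $3\times3$ matrices whose trace has real part $0$, and $H_0=\operatorname{diag}(1,0,-1)$, so that $\mathfrak u$ is the Iwasawa algebra of strictly upper triangular matrices. Since $\mathbb H\otimes_{\mathbb R}\mathbb C\cong M_2(\mathbb C)$, the complexification is $\mathfrak{sl}_6(\mathbb C)$ with $H_0=\operatorname{diag}(1,1,0,0,-1,-1)$, and $\mathfrak u$ becomes the algebra of block strictly upper triangular matrices with $2\times2$ blocks. So even for Iwasawa $N$-groups we must allow $\mathfrak g_0$ to be larger than a Cartan subalgebra; this is why Setting (S) admits an arbitrary $H_0$.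

For the rest of this section $k=\bar k$.

\subsection*{Roots and highest weight vectors}
The semisimple element $H_0$ lies in a Cartan subalgebra $\mathfrak h$. Let $\Delta\subset\mathfrak h^*$ be the set of roots, so that $\mathfrak g=\mathfrak h\oplus\bigoplus_{\alpha\in\Delta}\mathfrak g_\alpha$ with $\dim\mathfrak g_\alpha=1$, and $\alpha(H_0)\in\mathbb Z$ for all $\alpha\in\Delta$. On the $\mathbb Q$-span of $\Delta$ let $\ell_0$ be the $\mathbb Q$-valued linear form given by evaluation at $H_0$, and let $\ell_1$ be a $\mathbb Q$-valued linear form that vanishes on no root. For a small rational $r>0$, the roots on which $\ell_0+r\ell_1$ is positive form a positive system $\Delta^+$ such that $\alpha(H_0)\ge0$ for $\alpha\in\Delta^+$ and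
\[
\Delta(\mathfrak u)=\{\alpha\in\Delta:\alpha(H_0)>0\}\subset\Delta^+ .
\]
Put $\mathfrak n_+=\bigoplus_{\alpha\in\Delta^+}\mathfrak g_\alpha$, $\mathfrak l=\mathfrak g_0$ and $\mathfrak p=\mathfrak l\oplus\mathfrak u$. Then $\mathfrak u=\bigoplus_{\alpha\in\Delta(\mathfrak u)}\mathfrak g_\alpha$ is an ideal of $\mathfrak p$, and
\[
\mathfrak n_+=\mathfrak n_{\mathfrak l}\oplus\mathfrak u\subset\mathfrak p,\qquad\mathfrak n_{\mathfrak l}=\mathfrak n_+\cap\mathfrak l .
\]
We use the following textbook facts.
\begin{enumerate}
\item[(F1)] The centralizer $\mathfrak l$ of the semisimple element $H_0$ is reductive: $\mathfrak l=Z(\mathfrak l)\oplus\mathfrak l'$ with $\mathfrak l'$ semisimple or zero and $Z(\mathfrak l)\subset\mathfrak h$.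
\item[(F2)] Since $\mathfrak g$ is simple, it is an irreducible $\mathfrak g$-module. Its highest weight is a root $\theta\in\Delta^+$, the highest root; the vectors of $\mathfrak g$ killed by $\mathfrak n_+$ are exactly those of $\mathfrak g_\theta$; and for every root $\alpha$ the difference $\theta-\alpha$ is a sum of simple roots with nonnegative integer coefficients.
\item[(F3)] The pairing $\langle\,\cdot\,,\theta^\vee\rangle$ with the coroot of $\theta$ is linear, takes integer values on $\Delta$ and the value $2$ at $\theta$, and the reflection $\alpha\mapsto\alpha-\langle\alpha,\theta^\vee\rangle\theta$ preserves $\Delta=-\Delta$.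
\end{enumerate}

\begin{lemma}\label{lem:tools}
\begin{enumerate}
\item[(a)] Every nonzero $\mathfrak n_+$-submodule of $\mathfrak g$ contains $\mathfrak g_\theta$.
\item[(b)] Let $V$ be a finite-dimensional $\mathfrak l$-module on which $\mathfrak h$ acts diagonalizably, and let $W$ be a submodule that contains every weight vector of $V$ killed by $\mathfrak n_{\mathfrak l}$. Then $W=V$.
\item[(c)] For $\alpha\in\Delta^+\setminus\{\theta\}$ we have $\langle\alpha,\theta^\vee\rangle\in\{0,1\}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The elements of $\mathfrak n_+$ act nilpotently, so by Engel's theorem the submodule contains a nonzero vector killed by $\mathfrak n_+$. By (F2) this vector spans $\mathfrak g_\theta$.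

(b) By (F1), $V$ is the direct sum of the joint eigenspaces of $Z(\mathfrak l)$, and each is an $\mathfrak l'$-module, completely reducible by Weyl's theorem. So $V$ is completely reducible and $V=W\oplus W_1$ for a submodule $W_1$. If $W_1\neq0$, choose among its finitely many weights one, say $\lambda$, that is maximal for the partial order in which $\lambda_1\le\lambda_2$ means that $\lambda_2-\lambda_1$ is a sum of positive roots. A nonzero vector of weight $\lambda$ in $W_1$ is killed by $\mathfrak n_{\mathfrak l}$, so it lies in $W\cap W_1=0$, a contradiction.

(c) Let $\operatorname{ht}$ be the sum of the coefficients in the basis of simple roots. By (F2), $\operatorname{ht}\alpha'\le\operatorname{ht}\theta$ for every root $\alpha'$, with equality only for $\alpha'=\theta$. Put $m=\langle\alpha,\theta^\vee\rangle$; by (F3), $\alpha-m\theta$ and $m\theta-\alpha$ are roots. If $m<0$, then $\operatorname{ht}(\alpha-m\theta)>\operatorname{ht}\theta$. If $m\ge2$, then $\operatorname{ht}(m\theta-\alpha)\geq 2\operatorname{ht}\theta-\operatorname{ht}\alpha>\operatorname{ht}\theta$ because $\alpha\ne\theta$. Both are impossible.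
\end{proof}

\subsection*{The strategy, and an example}
The algebra $\mathfrak l$ acts on $M(\mathfrak u)$, so by Lemma~\ref{lem:tools}(b) we only have to examine the weight vectors $(A,B)$ killed by $\mathfrak n_{\mathfrak l}$. This alone may say little; if $H_0$ is regular, then $\mathfrak n_{\mathfrak l}=0$. The missing information comes from Lemma~\ref{lem:M}(b), which implies that $B$ also commutes with $\mathfrak u$. Then the image of $B$ is an $\mathfrak n_+$-submodule, and Lemma~\ref{lem:tools}(a) ties $B$ to the line $\mathfrak g_\theta$. For weight $0$ this suffices. An element of nonzero weight would be nilpotent, like $t$ in Example~\ref{ex:fail}(b), and to exclude it one has to bring in $A$.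

To see why, let $\mathfrak u=\mathfrak n_+$ be the algebra of strictly upper triangular matrices in $\mathfrak{sl}_4(k)$. Then $\mathfrak u'$ has the basis $E_{13},E_{24},E_{14}$, and $Z(\mathfrak u)=[\mathfrak u,\mathfrak u']=\mathfrak g_\theta=kE_{14}$. The linear map $B$ on $\mathfrak u'$ with $BE_{13}=E_{14}$ and $BE_{24}=BE_{14}=0$ commutes with $\operatorname{ad}\mathfrak u$, since both composites vanish. If $B$ were the second component of some $(A,B)\in M(\mathfrak u)$, then $E_{13}=[E_{12},E_{23}]$ would give
\[
\beta(\overline{E_{12}},A\overline{E_{23}})=E_{14}=\beta(A\overline{E_{12}},\overline{E_{23}}).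
\]
The first equation has the solution $A\overline{E_{23}}=\overline{E_{24}}$. The second has none, because $[x,E_{23}]=x_{12}E_{13}-x_{34}E_{24}$ for $x=(x_{ij})\in\mathfrak u$. In terms of roots, the root of $E_{23}$ has pairing $0$ with $\theta^\vee$, so it is not a summand in a decomposition of $\theta$ into two positive roots. Step~4 below is this observation in general.

\begin{proof}[Proof of Proposition~\ref{prop:key}]
The subspaces $\mathfrak u'$ and $Z(\mathfrak u)$ are stable under every derivation of $\mathfrak u$, hence under $\operatorname{ad}\mathfrak p$. Since $\mathfrak u$ is non-abelian, $\mathfrak u'$ is a nonzero $\mathfrak n_+$-submodule, so $\mathfrak g_\theta\subset\mathfrak u'$ by Lemma~\ref{lem:tools}(a).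

\emph{Step 1: $Z(\mathfrak u)\subset\mathfrak u'$.} A vector of $Z(\mathfrak u)$ killed by $\mathfrak n_{\mathfrak l}$ is killed by $\mathfrak n_{\mathfrak l}\oplus\mathfrak u=\mathfrak n_+$, so it lies in $\mathfrak g_\theta\subset\mathfrak u'$. Lemma~\ref{lem:tools}(b) with $V=Z(\mathfrak u)$ and $W=Z(\mathfrak u)\cap\mathfrak u'$ gives $W=V$.

\emph{Step 2: $\mathfrak p$ acts on $M(\mathfrak u)$, and $\mathfrak u$ acts trivially.} A derivation $D$ of $\mathfrak u$ induces maps, again written $D$, on $\mathfrak u/Z(\mathfrak u)$ and on $\mathfrak u'$, with $D\beta(\xi,\eta)=\beta(D\xi,\eta)+\beta(\xi,D\eta)$. For $(A,B)\in M(\mathfrak u)$,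
\begin{align*}
\beta([D,A]\xi,\eta)&=D\beta(A\xi,\eta)-\beta(A\xi,D\eta)-\beta(AD\xi,\eta)\\
&=DB\beta(\xi,\eta)-B\beta(\xi,D\eta)-B\beta(D\xi,\eta)=[D,B]\beta(\xi,\eta),
\end{align*}
so $([D,A],[D,B])\in M(\mathfrak u)$. Taking $D=\operatorname{ad}x$ with $x\in\mathfrak p$, we see that $M(\mathfrak u)$ is a $\mathfrak p$-submodule of $\operatorname{End}_k(\mathfrak u/Z(\mathfrak u))\times\operatorname{End}_k(\mathfrak u')$. In particular it is finite-dimensional and $\mathfrak h$ acts on it diagonalizably. Now let $x\in\mathfrak u$. On $\mathfrak u/Z(\mathfrak u)$ the map $\operatorname{ad}x$ sends $\eta$ to $\overline{\beta(\bar x,\eta)}$, so by \eqref{eq:M} and Lemma~\ref{lem:M}(b)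
\[
[\operatorname{ad}x,A]\eta=\overline{\beta(\bar x,A\eta)}-A\,\overline{\beta(\bar x,\eta)}=\overline{B\beta(\bar x,\eta)}-\overline{B\beta(\bar x,\eta)}=0 .
\]
The first component of $x\cdot(A,B)$ vanishes, hence so does the second by Lemma~\ref{lem:M}(a).

By Lemma~\ref{lem:tools}(b) with $V=M(\mathfrak u)$ and $W=k\cdot1$, it remains to show that every nonzero weight vector $(A,B)\in M(\mathfrak u)$ killed by $\mathfrak n_{\mathfrak l}$ is a scalar. Let $\lambda\in\mathfrak h^*$ be its weight. From $[\operatorname{ad}h,A]=\lambda(h)A$ and $[\operatorname{ad}h,B]=\lambda(h)B$ we see that $A$ and $B$ map vectors of weight $\alpha$ to vectors of weight $\alpha+\lambda$. By Step~2, $(A,B)$ is killed by $\mathfrak n_+$, so $B$ commutes with the action of $\mathfrak n_+$ on $\mathfrak u'$.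

\emph{Step 3: the case $\lambda=0$.} Here $B$ preserves weights, so it acts on the line $\mathfrak g_\theta$ by a scalar $c$. The image of $B-c$ is an $\mathfrak n_+$-submodule of $\mathfrak u'$, and its weight space of weight $\theta$ is $(B-c)\mathfrak g_\theta=0$. By Lemma~\ref{lem:tools}(a) the image is $0$. So $B=c$, and $A=c$ by Lemma~\ref{lem:M}(a) applied to $(A-c,B-c)$.

\emph{Step 4: the case $\lambda\ne0$ does not occur.} By Lemma~\ref{lem:M}(a), $B\ne0$, so the image of $B$ contains $\mathfrak g_\theta$. Only vectors of weight $\gamma=\theta-\lambda$ contribute to the weight $\theta$ in the image; hence $\gamma$ is a weight of $\mathfrak u'$, that is, $\gamma\in\Delta^+$ and $\mathfrak g_\gamma\subset\mathfrak u'$, and $B\mathfrak g_\gamma=\mathfrak g_\theta$. As $\mathfrak u'$ is the sum of the spaces $[\mathfrak g_\delta,\mathfrak g_\varepsilon]$ with $\delta,\varepsilon\in\Delta(\mathfrak u)$, there are $\delta,\varepsilon\in\Delta(\mathfrak u)$ with $\delta+\varepsilon=\gamma$ and root vectors $x_\delta,x_\varepsilon$ such that $[x_\delta,x_\varepsilon]$ spans $\mathfrak g_\gamma$. Then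
\[
0\ne B[x_\delta,x_\varepsilon]=\beta(A\bar x_\delta,\bar x_\varepsilon)=\beta(\bar x_\delta,A\bar x_\varepsilon).
\]
So $A\bar x_\delta$ and $A\bar x_\varepsilon$ are nonzero vectors of $\mathfrak u/Z(\mathfrak u)$, of weights $\delta+\lambda$ and $\varepsilon+\lambda$, and these weights lie in $\Delta(\mathfrak u)\subset\Delta^+$. We obtain two decompositions of $\theta=\gamma+\lambda$ into two positive roots:
\[
\theta=(\delta+\lambda)+\varepsilon=\delta+(\varepsilon+\lambda).
\]
No summand equals $\theta$, since the other summand is nonzero. By Lemma~\ref{lem:tools}(c) each summand has pairing $0$ or $1$ with $\theta^\vee$, and in each decomposition the two pairings add up to $2$; so all four equal $1$. Therefore $\langle\gamma,\theta^\vee\rangle=\langle\delta,\theta^\vee\rangle+\langle\varepsilon,\theta^\vee\rangle=2$. By Lemma~\ref{lem:tools}(c) again, $\gamma=\theta$, that is, $\lambda=0$, a contradiction.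
\end{proof}

\section{Isomorphisms are semilinear up to the center}\label{sec:semi}

\begin{proof}[Proof of Theorem~\ref{thm:semi}]
By Proposition~\ref{prop:key}, $M(\mathfrak u_i)=k_i$, so the ring isomorphism $f_*$ of Lemma~\ref{lem:M}(c) is a field isomorphism $\sigma\colon k_1\to k_2$. The equation $f_*(c,c)=(\sigma(c),\sigma(c))$ says that $\bar f$ and $f'$ are $\sigma$-semilinear.

It remains to correct $f$ outside $\mathfrak u_1'$. Let $e_1,\dots,e_r$ be a basis of a $k_1$-linear complement of $\mathfrak u_1'$ in $\mathfrak u_1$, and define
\[
f_0\Bigl(\sum_jc_je_j+w\Bigr)=\sum_j\sigma(c_j)f(e_j)+f(w)\qquad(c_j\in k_1,\ w\in\mathfrak u_1').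
\]
This map is $\sigma$-semilinear because $f'$ is, and it agrees with $f$ on $\mathfrak u_1'$. Since $\bar f$ is $\sigma$-semilinear, $f(c_je_j)\equiv\sigma(c_j)f(e_j)$ modulo $Z(\mathfrak u_2)$. So $\tau=f-f_0$ is additive, takes values in $Z(\mathfrak u_2)$ and vanishes on $\mathfrak u_1'$. The map $f_0$ preserves brackets, since
\[
[f_0x,f_0y]=[fx,fy]=f[x,y]=f_0[x,y].
\]
Its bijectivity is where the inclusion $Z(\mathfrak u_i)\subset\mathfrak u_i'$ enters. If $f_0x=0$, then $fx=\tau x\in Z(\mathfrak u_2)$, so $x\in Z(\mathfrak u_1)\subset\mathfrak u_1'$; then $fx=f_0x=0$ and $x=0$. The image of $f_0$ is an additive subgroup containing $f(\mathfrak u_1')=\mathfrak u_2'\supset Z(\mathfrak u_2)$, so it contains $f_0x+\tau x=fx$ for every $x$, and $f$ is surjective.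

Finally, in any decomposition $f=f_0+\tau$ as in the theorem, $f$ and $f_0$ agree on $\mathfrak u_1'\ne0$. For $0\neq w\in\mathfrak u_1'$ the equation $f(cw)=\sigma(c)f(w)$ determines $\sigma(c)$.
\end{proof}

\begin{corollary}\label{cor:bch}
In Setting \textup{(S)}, every abstract automorphism of the BCH group $\exp\mathfrak u$ is the composition $\mu\circ F_0$ of a central automorphism $\mu$ and an automorphism $F_0$ induced by a $\sigma$-semilinear Lie ring automorphism $f_0$ of $\mathfrak u$, for some $\sigma\in\operatorname{Aut}(k)$.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:malcev} the automorphism corresponds to a Lie ring automorphism $f$, and Theorem~\ref{thm:semi} gives $f=f_0+\tau=(1+\tau f_0^{-1})f_0$. The map $1+\tau f_0^{-1}=ff_0^{-1}$ is bijective, and $\tau f_0^{-1}$ is additive, has values in $Z(\mathfrak u)$ and kills $\mathfrak u'$ because $f_0^{-1}(\mathfrak u')=\mathfrak u'$. By Lemma~\ref{lem:central}, $1+\tau f_0^{-1}$ corresponds to a central automorphism. The proof also shows $\sigma=f_*$.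
\end{proof}

\section{Real simple Lie groups}\label{sec:real}

We recall the structure theory that places Theorem~\ref{thm:main} in Setting (S). Let $G$ be non-compact, let $\mathfrak g=\mathfrak k\oplus\mathfrak s$ be a Cartan decomposition and $\mathfrak a\neq0$ a maximal abelian subspace of $\mathfrak s$. The operators $\operatorname{ad}H$, $H\in\mathfrak a$, are simultaneously diagonalizable over $\mathbb R$, and their nonzero joint eigenvalues in $\mathfrak a^*$ are the restricted roots. A choice of positive restricted roots determines a set $\Pi$ of simple ones; $\Pi$ is a basis of $\mathfrak a^*$, and every restricted root is an integer combination of $\Pi$ with all coefficients $\ge0$ or all $\le0$. The Lie algebra of the Iwasawa $N$-group is the sum of the positive restricted root spaces.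

For a proper subset $\Theta$ of $\Pi$ let $H_\Theta\in\mathfrak a$ be the nonzero element on which the roots in $\Theta$ take the value $0$ and those in $\Pi\setminus\Theta$ the value $1$. Then $\operatorname{ad}H_\Theta$ is diagonalizable with integer eigenvalues. Let $\mathfrak n_\Theta$ be the sum of the eigenspaces with positive eigenvalue and $\mathfrak p_\Theta$ the sum of those with nonnegative eigenvalue. The normalizer $P_\Theta$ of $\mathfrak p_\Theta$ in $G$ is a standard parabolic subgroup; its unipotent radical is the simply connected nilpotent group $\exp\mathfrak n_\Theta$; and every proper parabolic subgroup of $G$ is conjugate to some $P_\Theta$. For $\Theta=\emptyset$ the group $\exp\mathfrak n_\Theta$ is the Iwasawa $N$-group.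

We need two more standard facts. A real simple Lie algebra $\mathfrak g$ that is not complex has simple complexification $\mathfrak g\otimes_{\mathbb R}\mathbb C$. A complex simple Lie algebra with Cartan subalgebra $\mathfrak h$ has a Chevalley basis: in particular there are root vectors $X_\alpha\in\mathfrak g_\alpha$ such that, for $\alpha+\beta\ne0$, the bracket $[X_\alpha,X_\beta]$ is an integer multiple of $X_{\alpha+\beta}$ if $\alpha+\beta$ is a root and is $0$ otherwise.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
(1) If $N$ is abelian, which includes the case $N=1$ of compact $G$, then $Z(N)=N$ and every automorphism is central.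

Let $N$ be non-abelian. After conjugation in $G$ we may assume $\mathfrak n=\mathfrak n_\Theta$; put $H_0=H_\Theta$.

(2) If $\mathfrak g$ is not complex, it is absolutely simple over $\mathbb R$, so Setting (S) holds with $k=\mathbb R$ and $\mathfrak u=\mathfrak n$. Since $\operatorname{Aut}(\mathbb R)$ is trivial, the map $f_0$ in Corollary~\ref{cor:bch} is $\mathbb R$-linear, and $\overline F=F_0$ is a Lie group automorphism.

(3) If $\mathfrak g$ is complex, it is simple as a complex Lie algebra, and $\operatorname{ad}H_0$ is $\mathbb C$-linear, so its eigenspaces are complex subspaces. Setting (S) holds with $k=\mathbb C$ and $\mathfrak u=\mathfrak n$, and $N$ is a complex Lie group. Choose a Cartan subalgebra containing $H_0$ and a Chevalley basis. The vectors $X_\alpha$ with $\alpha(H_0)>0$ form a $\mathbb C$-basis $X_1,\dots,X_m$ of $\mathfrak n$ with integer structure constants, so $N$ has a rational complex structure. Let $F=\mu\circ F_0$ be as in Corollary~\ref{cor:bch}, with $f_0$ semilinear for $\varphi=\sigma\in\operatorname{Aut}(\mathbb C)$. The Lie ring automorphism corresponding to $\overline\varphi$ is also $\varphi$-semilinear,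 so the one corresponding to $\overline F=F_0\circ\overline\varphi^{\,-1}$ is $\mathbb C$-linear. Thus $\overline F$ is holomorphic and $F=\mu\circ\overline F\circ\overline\varphi$.

The identity is always both a Lie group automorphism and a field automorphism, so in all three cases $F$ has the form required by Definition~\ref{def:pac}.
\end{proof}

\section{The abstract automorphism group and rigidity}\label{sec:aut}

Let $N=\exp\mathfrak n$ be a non-abelian group as in Theorem~\ref{thm:main}. Put $k=\mathbb C$ if $\mathfrak g$ is complex and $k=\mathbb R$ otherwise, so that $M(\mathfrak n)=k$. By Lemma~\ref{lem:malcev} we identify the group $\operatorname{Aut}(N)$ of abstract automorphisms with the group of Lie ring automorphisms of $\mathfrak n$. Then $\operatorname{Aut}_{\mathbb R}(\mathfrak n)$ is the group of continuous automorphisms of $N$ and, for $k=\mathbb C$, $\operatorname{Aut}_{\mathbb C}(\mathfrak n)$ is the group of holomorphic ones. Let $\mathcal C$ be the group of central automorphisms. For $k=\mathbb C$ the field automorphisms $\overline\varphi$ are taken with respect to a fixed Chevalley basis as in Section~\ref{sec:real}.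

\begin{theorem}\label{thm:aut}
\begin{enumerate}
\item[(i)] The map $\tau\mapsto1+\tau$ is an isomorphism $\operatorname{Hom}_{\mathbb Q}(\mathfrak n/\mathfrak n',Z(\mathfrak n))\to\mathcal C$. The subgroup $\mathcal C$ is normal in $\operatorname{Aut}(N)$, we have $\mathcal C\cap\operatorname{Aut}_k(\mathfrak n)=\operatorname{Hom}_k(\mathfrak n/\mathfrak n',Z(\mathfrak n))$, and
\begin{align*}
\operatorname{Aut}(N)&=\mathcal C\cdot\operatorname{Aut}_{\mathbb R}(\mathfrak n)&&\text{if }k=\mathbb R,\\
\operatorname{Aut}(N)&=\bigl(\mathcal C\cdot\operatorname{Aut}_{\mathbb C}(\mathfrak n)\bigr)\rtimes\operatorname{Aut}(\mathbb C)&&\text{if }k=\mathbb C,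
\end{align*}
where $\operatorname{Aut}(\mathbb C)$ acts through the field automorphisms $\overline\varphi$. If $k=\mathbb R$, every abstract automorphism of $N$ induces continuous automorphisms of $[N,N]$ and of $N/Z(N)$.
\item[(ii)] $N$ admits a structure of complex Lie group if and only if $\mathfrak g$ is complex. In that case every complex Lie algebra structure $J$ on $\mathfrak n$ agrees with $+i$ on both $\mathfrak n/Z(\mathfrak n)$ and $\mathfrak n'$, or with $-i$ on both.
\item[(iii)] The group $\mathcal C$ contains discontinuous elements. Let $k=\mathbb C$. In a decomposition $F=\mu\circ\overline F\circ\overline\varphi$ with $\mu$ central and $\overline F$ holomorphic, $\varphi$ is uniquely determined by $F$. If $\overline F$ is only required to be continuous, $\varphi$ is unique up to replacing it by $\kappa\circ\varphi$. In particular $\overline\varphi\notin\mathcal C\cdot\operatorname{Aut}_{\mathbb R}(\mathfrak n)$ for $\varphi\neq\mathrm{id},\kappa$.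
\item[(iv)] Two non-abelian unipotent radicals $N_1,N_2$ of parabolic subgroups of connected real simple Lie groups, in particular two non-abelian Iwasawa $N$-groups, that are isomorphic as abstract groups are isomorphic as Lie groups.
\end{enumerate}
\end{theorem}

\begin{proof}
Conjugation on $M(\mathfrak n)=k$ defines a group homomorphism
\[
\chi\colon\operatorname{Aut}(N)\to\operatorname{Aut}(k),\qquad\chi(f)=f_* .
\]
A $\sigma$-semilinear automorphism $f$ has $\chi(f)=\sigma$, because $fcf^{-1}=\sigma(c)$; thus $\chi$ is trivial on $\operatorname{Aut}_k(\mathfrak n)$ and $\chi(\overline\varphi)=\varphi$. By Lemma~\ref{lem:central}, central automorphisms act trivially on $\mathfrak n/Z(\mathfrak n)$ and on $\mathfrak n'$, so $\chi$ is trivial on $\mathcal C$.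

(i) Let $\tau_1,\tau_2\colon\mathfrak n\to Z(\mathfrak n)$ be additive maps that kill $\mathfrak n'$. Since $Z(\mathfrak n)\subset\mathfrak n'$ by Proposition~\ref{prop:key}, $\tau_1\tau_2=0$ and $(1+\tau_1)(1+\tau_2)=1+\tau_1+\tau_2$. Hence every $1+\tau$ is bijective with inverse $1-\tau$, and Lemma~\ref{lem:central} gives the description of $\mathcal C$. For $f\in\operatorname{Aut}(N)$ we have $f(1+\tau)f^{-1}=1+f\tau f^{-1}$, and $f$ preserves $Z(\mathfrak n)$ and $\mathfrak n'$; so $\mathcal C$ is normal. The map $1+\tau$ is $k$-linear if and only if $\tau$ is. If $\chi(f)=\mathrm{id}$, Corollary~\ref{cor:bch} writes $f$ as a central automorphism times a $k$-linear one; so $\ker\chi=\mathcal C\cdot\operatorname{Aut}_k(\mathfrak n)$. For $k=\mathbb R$ the target of $\chi$ is trivial. For $k=\mathbb C$ the homomorphism $\varphi\mapsto\overline\varphi$ is a section of $\chi$, which gives the semidirect product. Finally, for $k=\mathbb R$ the maps $f'$ and $\bar f$ are $\mathbb R$-linear by Theorem~\ref{thm:semi}, and by Lemma~\ref{lem:central} they describe the induced automorphisms of $[N,N]=\exp\mathfrak n'$ and $N/Z(N)=\exp(\mathfrak n/Z(\mathfrak n))$.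

(ii) If $\mathfrak g$ is complex, $N$ is a complex Lie group by Section~\ref{sec:real}. Conversely, a structure of complex Lie group on $N$ gives a complex structure $J$ on $\mathfrak n$ with complex bilinear bracket. By Lemma~\ref{lem:M}(e) the pair of maps induced by $J$ is an element of $M(\mathfrak n)=k$ with square $-1$. So $k=\mathbb C$ and the pair is $\pm i$.

(iii) As $\mathfrak n$ is nilpotent and nonzero, $\mathfrak n/\mathfrak n'$ and $Z(\mathfrak n)$ are nonzero real vector spaces. So there is a $\mathbb Q$-linear map $\tau$ between them that is not $\mathbb R$-linear, and $1+\tau$ is discontinuous. Let $k=\mathbb C$ and $F=\mu\circ\overline F\circ\overline\varphi$, so that $\chi(F)=\chi(\overline F)\circ\varphi$. If $\overline F$ is holomorphic, $\varphi=\chi(F)$. If $\overline F$ is continuous, it commutes with real scalars, so $\chi(\overline F)$ fixes $\mathbb R$ and equals $\mathrm{id}$ or $\kappa$; thus $\varphi\in\{\chi(F),\kappa\circ\chi(F)\}$. Both values occur, because $\overline\kappa$ is $\mathbb R$-linear and $\overline F\circ\overline\varphi=(\overline F\circ\overline\kappa)\circ\overline{\kappa\circ\varphi}$. If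 $\overline\varphi=\mu\circ\overline F$ with $\overline F$ continuous, then $\varphi=\chi(\overline F)\in\{\mathrm{id},\kappa\}$.

(iv) Let $k_1,k_2$ be the fields attached to $N_1,N_2$. By Lemma~\ref{lem:malcev} and Theorem~\ref{thm:semi} there are a field isomorphism $\sigma\colon k_1\to k_2$ and a $\sigma$-semilinear Lie ring isomorphism $f_0\colon\mathfrak n_1\to\mathfrak n_2$. The fields $\mathbb R$ and $\mathbb C$ are not isomorphic, so $k_1=k_2$. If this field is $\mathbb R$, then $\sigma=\mathrm{id}$ and $f_0$ is an isomorphism of real Lie algebras. If it is $\mathbb C$, let $\overline\sigma$ be the field automorphism of $\mathfrak n_1$ for a Chevalley basis; then $f_0\circ\overline\sigma^{\,-1}$ is an isomorphism of complex Lie algebras. Both groups are simply connected, so they are isomorphic as Lie groups.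
\end{proof}

Part (ii) shows that in Theorem~\ref{thm:main}(2) there is no nontrivial field automorphism at all. Part (iii) shows that the field factor in Theorem~\ref{thm:main}(3) cannot be omitted. Neither can the central factor: if a central $\mu$ equals $\overline F\circ\overline\varphi$ with $\overline F$ continuous, then $\chi(\mu)=\mathrm{id}$ forces $\varphi\in\{\mathrm{id},\kappa\}$, so $\mu$ is continuous.

\begin{remark}
The hypothesis that the groups are non-abelian is needed in (iv). For $m,n\ge1$ the groups $\mathbb R^m$ and $\mathbb R^n$ are $\mathbb Q$-vector spaces of the same dimension, the cardinality of the continuum, so they are isomorphic as abstract groups; the Iwasawa $N$-groups $\mathbb R$ of $SL_2(\mathbb R)$ and $\mathbb C$ of $SL_2(\mathbb C)$ are an instance. For abelian $N$ there is no bracket from which to recover the scalars, and $\operatorname{Aut}(N)=GL_{\mathbb Q}(\mathfrak n)$.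
\end{remark}

\begin{thebibliography}{1}

\bibitem{Tatsuno}
Tomoya Tatsuno, \emph{Abstract Group Automorphisms of Two-Step Nilpotent Lie Groups and Partial Automatic Continuity}, arXiv:2401.15751 (2024).

\end{thebibliography}
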